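\title{Meromorphic functions that share two finite limit values with their derivative}

\begin{abstract}
A meromorphic function $f$ in the plane and its derivative share the limit value $v\in\widehat{\mathbb{C}}$ if, along every sequence $z_n\to\infty$, $f(z_n)\to v$ holds exactly when $f'(z_n)\to v$. We prove that a transcendental meromorphic function that shares two finite limit values with its derivative shares every limit value with it, which answers a question of Sauer and Schweizer. Near infinity such a function looks like $e^z$: its translates accumulate only at $Ce^{\zeta}$ and at $\infty$, the level set $\{|f|=1\}$ consists of two asymptotically vertical curves, and $T(r,f)=r/\pi+o(r)$. The proof classifies the limits of translates of $f$ and then removes the degenerate limits by a Phragm\'en--Lindel\"of argument.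
\end{abstract}

\section{Introduction}\label{sec:intro}

Let the sphere $\widehat{\mathbb{C}}=\mathbb{C}\cup\{\infty\}$ carry the chordal metric
\[
\chi(s,t)=\frac{|s-t|}{\sqrt{1+|s|^2}\sqrt{1+|t|^2}},\qquad \chi(s,\infty)=\frac{1}{\sqrt{1+|s|^2}}\qquad(s,t\in\mathbb{C}).
\]
Let $f\colon\mathbb{C}\to\widehat{\mathbb{C}}$ be meromorphic, with $f'=\infty$ at the poles of $f$. We say that $f$ and $f'$ \emph{share the limit value} $v\in\widehat{\mathbb{C}}$ if for every sequence $z_n\to\infty$ in $\mathbb{C}$
\[
f(z_n)\to v\iff f'(z_n)\to v .
\]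

This is a version at infinity of a familiar notion: $f$ and $f'$ \emph{share the value} $v\in\mathbb{C}$ if $f(z)=v\Leftrightarrow f'(z)=v$ for all $z\in\mathbb{C}$. By a theorem of Gundersen and of Mues and Steinmetz, a nonconstant meromorphic function that shares three finite values with its derivative satisfies $f\equiv f'$. Mues and Steinmetz also showed that two finite values suffice if they are shared counting multiplicities. The assumption on multiplicities cannot simply be dropped: there are two known examples in which $f$ and $f'$ share two finite values, ignoring multiplicities, and $f\not\equiv f'$; in both, one of the shared values is $0$.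

Sharing a limit value ignores what happens on compact sets, but near infinity it asks for more than equality of preimages: $f'$ must be close to $v$ wherever $f$ is close to $v$, and conversely. The difference is easiest to see for the functions considered in \cite{SS}, namely $f(z)=H(w)$ with $w=e^{\lambda z}$, $\lambda\neq0$, and $H$ rational. Then $f'(z)=\partial_zH(w)$ for the rational function $\partial_zH(w)=\lambda wH'(w)$, and
\begin{equation}\label{eq:periodic}
f,f'\text{ share the limit value }v\iff\bigl(H(w)=v\Leftrightarrow\partial_zH(w)=v\ \text{ for all }w\in\widehat{\mathbb{C}}\bigr).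
\end{equation}
Indeed, every $w\in\widehat{\mathbb{C}}$ is the limit of $e^{\lambda z_n}$ for some $z_n\to\infty$, which gives the implication from left to right; and every $z_n\to\infty$ has a subsequence along which $e^{\lambda z_n}$ converges in $\widehat{\mathbb{C}}$, which gives the converse. Ordinary sharing tests only the points $w\neq0,\infty$; limit values test the whole sphere.

Two examples show what a theorem on shared limit values can and cannot say.

\begin{example}\label{ex:rational}
Let $f(z)=z$. Along every $z_n\to\infty$ we have $f(z_n)\to\infty$ and $f'(z_n)\to1$. So every finite $v\neq1$ is shared vacuously, while $1$ and $\infty$ are not shared.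
\end{example}

\begin{example}\label{ex:notequal}
Let $f(z)=e^z+1/z$. Then $f'(z)-f(z)=-z^{-2}-z^{-1}\to0$ as $z\to\infty$, so every limit value is shared, although $f\not\equiv f'$.
\end{example}

Thus $f$ should be transcendental, and the conclusion $f\equiv f'$ is out of reach. Its natural substitute is that all limit values are shared, because this is $f\equiv f'$ in the limit:

\begin{lemma}\label{lem:chordal}
The functions $f$ and $f'$ share every limit value in $\widehat{\mathbb{C}}$ if and only if $\chi(f(z),f'(z))\to0$ as $z\to\infty$.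
\end{lemma}

\begin{proof}
If $\chi(f,f')\to0$, then $f(z_n)$ and $f'(z_n)$ have the same limits. Conversely, let all limit values be shared and suppose $\chi(f(z_n),f'(z_n))\ge\varepsilon>0$ with $z_n\to\infty$. Along a subsequence $f(z_n)\to v\in\widehat{\mathbb{C}}$, hence $f'(z_n)\to v$, a contradiction.
\end{proof}

Sauer and Schweizer \cite{SS} pose the following as an open question: \emph{if a transcendental meromorphic function shares two finite limit values with its derivative, does it share every limit value?} The examples for ordinary values might suggest that two values are too few. On the other hand, we shall see in Section~\ref{sec:models} that an example of this kind can fail the test at $w=\infty$ in \eqref{eq:periodic}, and that the answer is yes when $H$ has degree one. It is yes in general.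

\begin{theorem}\label{thm:main}
Let $f$ be a transcendental meromorphic function in $\mathbb{C}$ that shares two distinct finite limit values $a,b$ with $f'$. Then $f$ and $f'$ share every limit value in $\widehat{\mathbb{C}}$. Moreover, if $z_n\to\infty$ and $f(z_n+\zeta)\to g(\zeta)$ locally uniformly in the chordal metric, then $g\equiv\infty$ or $g(\zeta)=Ce^{\zeta}$ with $C\in\mathbb{C}$.
\end{theorem}

The second theorem says that the global picture near infinity is also that of $e^z$. We write $z=x+iy$, and $T(r,f)$ is the Nevanlinna characteristic, recalled in Section~\ref{sec:structure}.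

\begin{theorem}\label{thm:structure}
Let $f$ be as in Theorem~\ref{thm:main} and let $\Lambda=\{z\in\mathbb{C}:|f(z)|=1\}$.
\begin{enumerate}
\item[(1)] $\chi(f(z),f'(z))\to0$ as $z\to\infty$.
\item[(2)] There are $X,Y>0$ and a real $C^1$ function $\alpha$ on $\{|y|\ge Y\}$, with $|\alpha(\pm Y)|<X$ and $\alpha'(y)\to0$ as $|y|\to\infty$, such that outside the rectangle $B=[-X,X]\times[-Y,Y]$ the set $\Lambda$ consists of exactly the two curves $\{\alpha(y)+iy:y>Y\}$ and $\{\alpha(y)+iy:y<-Y\}$. We have $|f|<1$ on the left part $\Omega_-$ and $|f|>1$ on the right part $\Omega_+$ of $\mathbb{C}\setminus(B\cup\Lambda)$, where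
\begin{align*}
\Omega_-&=\{x<-X,\ |y|\le Y\}\cup\{x<\alpha(y),\ |y|>Y\},\\
\Omega_+&=\{x>X,\ |y|\le Y\}\cup\{x>\alpha(y),\ |y|>Y\}.
\end{align*}
Moreover, $f(z)\to0$ as $z\to\infty$ in $\Omega_-$ with $\operatorname{dist}(z,\Lambda)\to\infty$, and $f(z)\to\infty$ as $z\to\infty$ in $\Omega_+$ with $\operatorname{dist}(z,\Lambda)\to\infty$.
\item[(3)] $T(r,f)=\dfrac r\pi+o(r)$ as $r\to\infty$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is sharp in three ways. ``Transcendental'' cannot be dropped (Example~\ref{ex:rational}); the conclusion cannot be improved to $f\equiv f'$ (Example~\ref{ex:notequal}); and ``two finite values'' cannot be weakened to ``one finite value and $\infty$'', whether the finite value is $0$ or any $a\neq0$ (Examples~\ref{ex:exp2} and~\ref{ex:tan}).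

The proof has a local and a global part, and Section~\ref{sec:models} shows each of them in its simplest case. The local part studies the limits $g$ of translates $f(z_n+\zeta)$. They exist in abundance because the spherical derivative of $f$ is bounded (Section~\ref{sec:limits}), they share $a$ and $b$ with $g'$ uniformly on the whole plane, and this forces the nonconstant ones to be $Ce^{\zeta}$ (Section~\ref{sec:exp}). Constant limits are the difficulty. A limit $g\equiv\kappa\in\mathbb{C}\setminus\{0\}$ means $f(z_n)\to\kappa$ but $f'(z_n)\to0$, and the limit $g\equiv\infty$ says nothing about $f'(z_n)$. The global part deals with both. It constructs a curve to infinity along which $f'\approx f$ (Section~\ref{sec:curve}), and uses a Phragm\'en--Lindel\"of lemma in the complement of this curve (Section~\ref{sec:PL}) to carry the information from the places where $f$ looks like an exponential to all others (Section~\ref{sec:end}). Theorem~\ref{thm:structure} is proved in Section~\ref{sec:structure}.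

\section{Two model cases}\label{sec:models}

\subsection{M\"obius transformations of an exponential}\label{sub:mobius}

Let $f(z)=H(e^{\lambda z})$ with $H$ of degree one, and put $\sigma_1=H(0)$, $\sigma_2=H(\infty)$. If both points are finite, then $(H-\sigma_1)/(H-\sigma_2)$ is a M\"obius transformation fixing $0$ and $\infty$, so $(f-\sigma_1)/(f-\sigma_2)=Ce^{\lambda z}$ with $C\neq0$, and logarithmic differentiation gives
\[
f'=Q(f),\qquad Q(s)=\frac{\lambda}{\sigma_1-\sigma_2}\,(s-\sigma_1)(s-\sigma_2).
\]
If one of the points is $\infty$ and the other is $\sigma$, then $f=\sigma+Ce^{\pm\lambda z}$ and $f'=Q(f)$ with $Q(s)=\pm\lambda(s-\sigma)$. In both cases $\partial_zH=Q\circ H$ and $H$ is a bijection of $\widehat{\mathbb{C}}$, so by \eqref{eq:periodic}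
\[
f,f'\text{ share the limit value }v\iff Q^{-1}(v)=\{v\}\text{ in }\widehat{\mathbb{C}} .
\]
The value $\infty$ is always shared. If $\deg Q=1$, a finite $v$ is shared if and only if $Q(v)=v$, and two such values force $Q(s)=s$, that is, $f=Ce^z$. If $\deg Q=2$, a finite $v$ is shared if and only if $Q(s)=v+c(s-v)^2$; then $v$ is the only zero of $Q'$, so at most one finite value is shared. This proves Theorem~\ref{thm:main} for $\deg H=1$, and it shows that a single finite value, even together with $\infty$, decides nothing.

\begin{example}\label{ex:exp2}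
For $f(z)=e^{2z}$ we have $Q(s)=2s$. The limit values $0$ and $\infty$ are shared, and no other.
\end{example}

\begin{example}\label{ex:tan}
Let $a\in\mathbb{C}\setminus\{0\}$ and $f(z)=a+\tan(az)$. Then $f'=a+a(f-a)^2$, so the limit values $a$ and $\infty$ are shared. As $\operatorname{Im}(az)\to\pm\infty$ we have $f\to a\pm i$ and $f'\to0$. At least one of $a\pm i$ is nonzero, so the limit value $0$ is not shared.
\end{example}

\begin{example}\label{ex:coth}
Let $f(z)=1+\coth z=2/(1-e^{-2z})$. Then $f'=1-(f-1)^2=f\,(2-f)$. So $f'=1$ exactly where $f=1$, and since $f$ omits $0$ and $2$, both $f$ and $f'$ omit $0$: the values $0$ and $1$ are shared in the ordinary sense. But $f\to2$ and $f'\to0$ as $\operatorname{Re}z\to+\infty$, so $0$ is not shared as a limit value.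
\end{example}

The general proof reduces one of its cases to the quadratic computation above, in the following form.

\begin{lemma}\label{lem:riccati}
Let $Q$ be a polynomial of degree $2$ and let $g$ be a nonconstant meromorphic function in $\mathbb{C}$ with $g'=Q(g)$. Then $g$ takes every value $s\in\mathbb{C}$ with $Q(s)\neq0$, and there is at most one $v\in\mathbb{C}\setminus\{0\}$ such that $g'(\zeta)=v$ implies $g(\zeta)=v$.
\end{lemma}

\begin{proof}
Write $Q(s)=c(s-\sigma_1)(s-\sigma_2)$. If $\sigma_1\neq\sigma_2$, the function $m=(g-\sigma_1)/(g-\sigma_2)$ satisfies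
\[
\frac{m'}{m}=\frac{g'}{g-\sigma_1}-\frac{g'}{g-\sigma_2}=c(g-\sigma_2)-c(g-\sigma_1)=c(\sigma_1-\sigma_2)\neq0 ,
\]
so $m$ is a nonzero multiple of an exponential and takes every value other than $0,\infty$; hence $g$ takes every value other than $\sigma_1,\sigma_2$. If $\sigma_1=\sigma_2=\sigma$, then $(1/(g-\sigma))'=-c$, so $g(\zeta)=\sigma+1/(k-c\zeta)$ for a constant $k$, and $g$ takes every value other than $\sigma$.

Let $v\neq0$ have the stated property and let $Q(s)=v$. Then $s=g(\zeta)$ for some $\zeta$, and $g'(\zeta)=Q(s)=v$ gives $s=v$. So $Q(s)-v=c(s-v)^2$ identically, and $v$ is the zero of $Q'$.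
\end{proof}

\subsection{The global step in a half-plane}\label{sub:halfplane}

We use subharmonic functions in the following way. A function $u$ from an open set $W\subset\mathbb{C}$ to $[-\infty,\infty)$ is subharmonic if it is upper semicontinuous and satisfies the sub-mean value inequality on small circles; we allow $u\equiv-\infty$ on components of $W$. If $\Phi$ is holomorphic, $\log|\Phi|$ is subharmonic, and the sum of a subharmonic and a harmonic function is subharmonic. The \emph{maximum principle} says: if $\limsup_{z\to\zeta,\,z\in W}u(z)\le0$ for every $\zeta$ in the boundary of $W$ in $\widehat{\mathbb{C}}$, then $u\le0$ on $W$.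

Suppose that $f$ is holomorphic and bounded on $\{\operatorname{Re}z<1\}$ and behaves like an exponential along the imaginary axis, in the sense that $f'(iy)-f(iy)\to0$ as $|y|\to\infty$. Can $f$ behave like a nonzero constant far to the left, so that $f(z_n)\to\kappa\neq0$ and $f'(z_n)\to0$ with $z_n\to\infty$, $\operatorname{Re}z_n<0$? It cannot. By Cauchy's estimate $f'$ is bounded on $\{\operatorname{Re}z\le0\}$, so $\Phi=f'-f$ satisfies $\log|\Phi|\le A_1$ there for some $A_1$. Given $A<A_1$, choose $\rho\ge1$ with $\log|\Phi(iy)|\le A$ for $|y|\ge\rho$. The harmonic function $\omega(z)=\operatorname{Re}\,(-z)^{-1/2}$ (principal branch) satisfies $\omega(z)\ge|z|^{-1/2}/\sqrt2$ in the left half-plane. Hence, for $\varepsilon>0$,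
\[
\log|\Phi|-A-(A_1-A)\sqrt{2\rho}\;\omega-\varepsilon\log|z|
\]
is subharmonic on $\{\operatorname{Re}z<0,\ |z|>\rho\}$, has upper limit $\le0$ on the axis and on the arc $|z|=\rho$ (where $\sqrt{2\rho}\,\omega\ge1$), and tends to $-\infty$ at $\infty$. So it is $\le0$. Letting $\varepsilon\to0$ and using $\omega\to0$ at $\infty$, we get $\limsup_{z\to\infty}\log|\Phi|\le A$ for every $A$. Thus $\Phi\to0$ in the half-plane, whereas $\Phi(z_n)\to-\kappa\neq0$.

In the general situation the region is not known in advance, $f$ may be unbounded and have poles in it, and the barrier $\omega$ must be built. Sections~\ref{sec:curve}--\ref{sec:end} deal with these three points.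

\section{Limit functions}\label{sec:limits}

From now on $f,a,b$ are as in Theorem~\ref{thm:main}, named so that $a\neq0$. We use the hypothesis in a quantitative form: for $v\in\{a,b\}$ and every $\eta>0$ there are $\delta,R>0$ such that for $|z|>R$
\begin{equation}\label{eq:share}
|f(z)-v|<\delta\ \Rightarrow\ |f'(z)-v|<\eta,\qquad |f'(z)-v|<\delta\ \Rightarrow\ |f(z)-v|<\eta .
\end{equation}
If this failed for some $\eta$, the choices $\delta=1/n$, $R=n$ would give a sequence violating the definition.

Convergence of meromorphic functions always means locally uniform convergence in the chordal metric; the limit is meromorphic or identically $\infty$. The spherical derivative $F^{\#}=|F'|/(1+|F|^2)$ of a meromorphic $F$ extends continuously to the poles and satisfies $(1/F)^{\#}=F^{\#}$. We use three standard facts.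
\begin{enumerate}
\item[(F1)] (Marty, Arzel\`a--Ascoli) If the $F_n^{\#}$ are locally uniformly bounded, then $(F_n)$ has a convergent subsequence.
\item[(F2)] (Weierstrass) If $F_n\to g$ and $g(\zeta_0)\neq\infty$, then on a neighborhood of $\zeta_0$ the $F_n$ are holomorphic for large $n$, and $F_n\to g$, $F_n'\to g'$ uniformly in the Euclidean metric.
\item[(F3)] (Hurwitz) If $F_n\to g$, $g$ is nonconstant and $g(\zeta_0)=s\in\mathbb{C}$, then there are $\zeta_n\to\zeta_0$ with $F_n(\zeta_n)=s$ for large $n$.
\end{enumerate}

To speak of limits of translates we need normality. It follows from one half of \eqref{eq:share} for a single value: $f'$ is bounded where $f$ is near $a$.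

\begin{lemma}\label{lem:bounded}
There is $M<\infty$ with $f^{\#}\le M$ on $\mathbb{C}$.
\end{lemma}

\begin{proof}
Otherwise, as $f^{\#}$ is continuous, $f^{\#}(z_n)\to\infty$ for some $z_n\to\infty$. We rescale as in Zalcman's lemma \cite{Zalcman}. Let $\tau_n$ maximize $(1-|\tau|)f^{\#}(z_n+\tau)$ on $|\tau|\le1$, and put
\[
w_n=z_n+\tau_n,\quad M_n=(1-|\tau_n|)f^{\#}(w_n),\quad\rho_n=1/f^{\#}(w_n),\quad F_n(\zeta)=f(w_n+\rho_n\zeta).
\]
Then $w_n\to\infty$, $M_n\ge f^{\#}(z_n)\to\infty$ and $\rho_n=(1-|\tau_n|)/M_n\to0$. We have $F_n^{\#}(0)=1$, and for $|\zeta|<M_n$ the maximality of $\tau_n$ gives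
\[
F_n^{\#}(\zeta)=\rho_nf^{\#}(w_n+\rho_n\zeta)\le\frac{1-|\tau_n|}{1-|\tau_n|-\rho_n|\zeta|}=\frac1{1-|\zeta|/M_n}.
\]
By (F1) a subsequence converges on $\mathbb{C}$ to some $g$, and (F2), applied to $F_n$ or to $1/F_n$ at $0$, shows that $g\not\equiv\infty$ and $g^{\#}(0)=1$. So $g$ is a nonconstant meromorphic function.

Take $\delta,R$ from \eqref{eq:share} for $v=a$, $\eta=1$. The open set $O=\{|g-a|<\delta\}$ is nonempty, since otherwise $1/(g-a)$ would be a bounded entire function. For $\zeta\in O$ and large $n$ we have $|w_n+\rho_n\zeta|>R$ and $|f(w_n+\rho_n\zeta)-a|<\delta$, hence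
\[
|F_n'(\zeta)|=\rho_n|f'(w_n+\rho_n\zeta)|\le\rho_n(|a|+1)\to0 .
\]
By (F2), $g'=0$ on $O$, so $g$ is constant, a contradiction.
\end{proof}

Let $\mathcal{L}$ be the set of all limits $g=\lim f(z_n+\cdot)$ with $z_n\to\infty$; the function $g\equiv\infty$ is allowed and counts as a constant. For $f(z)=e^z+1/z$, for instance, $f(z_n+\zeta)=e^{z_n}e^{\zeta}+o(1)$, and $\mathcal{L}=\{Ce^{\zeta}:C\in\mathbb{C}\}\cup\{\infty\}$. The gain in passing to $\mathcal{L}$ is that \eqref{eq:share}, which holds only near infinity, becomes a statement on the whole plane.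

\begin{lemma}\label{lem:L}
\begin{enumerate}
\item[(a)] Every sequence $z_n\to\infty$ has a subsequence along which $f(z_n+\cdot)\to g\in\mathcal{L}$. If $g(0)\neq\infty$, then $f'(z_n)\to g'(0)$ along it.
\item[(b)] $\mathcal{L}$ is invariant under translations and sequentially compact.
\item[(c)] If $g\in\mathcal{L}$, $g\not\equiv\infty$, then $|g'|\le M(1+|g|^2)$ off the poles of $g$.
\item[(d)] For $v\in\{a,b\}$ and $\eta>0$ there is $\delta>0$ such that for all $g\in\mathcal{L}$, $g\not\equiv\infty$, and all $\zeta\in\mathbb{C}$
\begin{equation}\label{eq:shareL}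
|g(\zeta)-v|<\delta\ \Rightarrow\ |g'(\zeta)-v|\le\eta,\qquad |g'(\zeta)-v|<\delta\ \Rightarrow\ |g(\zeta)-v|\le\eta .
\end{equation}
In particular $g(\zeta)=v\Leftrightarrow g'(\zeta)=v$.
\item[(e)] Let $\kappa\in\mathcal{L}$ be a finite constant. Then $\kappa\notin\{a,b\}\setminus\{0\}$, and $\kappa=0$ if $b=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is Lemma~\ref{lem:bounded} with (F1) and (F2), and (c) is the limit of $|f'|\le M(1+|f|^2)$. For (b), if $g=\lim f(z_n+\cdot)$, then $g(c+\cdot)=\lim f(z_n+c+\cdot)$. Given $g_k\in\mathcal{L}$, choose $|w_k|>k$ with $\chi(f(w_k+\zeta),g_k(\zeta))<1/k$ for $|\zeta|\le k$; along a subsequence $f(w_k+\cdot)\to h\in\mathcal{L}$ by (a), and then $g_k\to h$. For (d) take $\delta$ from \eqref{eq:share}. If $|g(\zeta)-v|<\delta$ or $|g'(\zeta)-v|<\delta$, then $\zeta$ is not a pole of $g$, so $f(z_n+\zeta)\to g(\zeta)$ and $f'(z_n+\zeta)\to g'(\zeta)$, and \eqref{eq:share} applies at $z_n+\zeta$ for large $n$. Part (e) is (d) for $g\equiv\kappa$, $g'\equiv0$.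
\end{proof}

\section{Nonconstant limit functions are exponentials}\label{sec:exp}

\begin{proposition}\label{prop:exp}
Every nonconstant $g\in\mathcal{L}$ has the form $g(\zeta)=Ce^{\zeta}$ with $C\neq0$.
\end{proposition}

The cases $b\neq0$ and $b=0$ need different arguments. This section and Lemma~\ref{lem:L}(e) are the only places where the second shared value enters.

\subsection{The case $b\neq0$}

We show that $g$ solves an equation $g'=Q(g)$ as in Section~\ref{sub:mobius}. A polynomial of degree at most $2$ with $Q(a)=a$ and $Q(b)=b$ has the form $Q(s)=s+c(s-a)(s-b)$. Solving $g'=Q(g)$ for $c$ leads to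
\[
\psi=\frac{g'-g}{(g-a)(g-b)},
\]
and the task is to prove that $\psi$ is constant.

\emph{The function $\psi$ is entire.} At an $a$-point of $g$ we have $g'=a\neq0$ by Lemma~\ref{lem:L}(d), so the denominator has a simple zero and the numerator vanishes. The same holds at a $b$-point, because $b\neq0$. At a pole of $g$ of order $p$ the numerator has a pole of order $p+1$ and the denominator one of order $2p$, so $\psi$ vanishes to order $p-1\ge0$.

\emph{The function $\psi$ is bounded.} Suppose $|\psi(\zeta_n)|\to\infty$. By Lemma~\ref{lem:L}(b), along a subsequence $g_n=g(\zeta_n+\cdot)\to h\in\mathcal{L}$.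

Let first $h(0)\notin\{a,b\}$, where $h(0)=\infty$ is allowed. By Lemma~\ref{lem:L}(c),
\[
|\psi|\le\frac{M(1+|g|^2)+|g|}{|g-a|\,|g-b|}
\]
off the poles of $g$. For each $\delta>0$ the right side is bounded by a constant on the set where $|g-a|,|g-b|\ge\delta$, and by continuity of $\psi$ this constant also bounds $|\psi|$ at the poles. Since $g(\zeta_n)\to h(0)$, the points $\zeta_n$ lie in such a set for large $n$, a contradiction.

Let now $h(0)=v\in\{a,b\}$. Then $h'(0)=v\neq0$, so $h$ is nonconstant, and for small $\varepsilon>0$ it is holomorphic near $\{|\zeta|\le\varepsilon\}$ and omits $a,b$ on $\{|\zeta|=\varepsilon\}$. By (F2) the entire functions $\psi(\zeta_n+\cdot)=(g_n'-g_n)/((g_n-a)(g_n-b))$ are uniformly bounded on this circle for large $n$, and by the maximum principle $\psi(\zeta_n)$ is bounded, a contradiction.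

By Liouville's theorem $\psi\equiv c$, so $g'=Q(g)$ with $Q(s)=s+c(s-a)(s-b)$. If $c\neq0$, then $\deg Q=2$, and both nonzero values $v=a$ and $v=b$ have the property that $g'(\zeta)=v$ implies $g(\zeta)=v$; this contradicts Lemma~\ref{lem:riccati}. So $c=0$ and $g'=g$.

\subsection{The case $b=0$}

Now the zeros of $g$ are multiple, and at a zero of order $p\ge2$ the function $\psi$ has a simple pole, so the argument above breaks down. Instead, sharing $0$ says that $g'\neq0$ on the set $\Sigma=\{z:g(z)\neq0,\infty\}$: the function $\log g$ is locally invertible wherever it is defined. We show that its inverse extends to an entire function, which leaves few possibilities for $g$.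

Fix $z_0\in\Sigma$ and $w_0$ with $e^{w_0}=g(z_0)$. Let $Z$ be the holomorphic function near $w_0$ with $Z(w_0)=z_0$ and $g(Z(w))=e^w$.

\emph{The function $Z$ extends to an entire function.} Otherwise the power series of $Z$ at $w_0$ has radius of convergence $\rho<\infty$, and there is a point $w^*$ with $|w^*-w_0|=\rho$ to whose neighborhood $Z$ does not extend analytically. On the disc $D=\{|w-w_0|<\rho\}$ we have $g\circ Z=\exp$ by the identity theorem. Put
\[
\ell(t)=w_0+t(w^*-w_0),\qquad p(t)=Z(\ell(t))\quad(0\le t<1),\qquad c=e^{w^*}\in\mathbb{C}\setminus\{0\},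
\]
so that $g(p(t))=e^{\ell(t)}\to c$ as $t\to1$. The cluster set of $p$ as $t\to1$ is the intersection of the closures of $p([t,1))$ in $\widehat{\mathbb{C}}$, a decreasing family of compact connected sets, and is therefore connected. Its finite points lie in the discrete set $g^{-1}(c)$. A countable connected subset of a metric space is a point, so $p(t)$ converges in $\widehat{\mathbb{C}}$.

Suppose $p(t)\to\zeta\in\mathbb{C}$. Then $g(\zeta)=c$, so $\zeta\in\Sigma$ and $g'(\zeta)\neq0$. Let $\varphi$ be the local inverse of $g$ with $\varphi(c)=\zeta$. For $t$ near $1$ the point $p(t)$ lies in the neighborhood of $\zeta$ on which $g$ is injective, so $Z(\ell(t))=\varphi(e^{\ell(t)})$. By the identity theorem $Z=\varphi\circ\exp$ on the intersection of $D$ with a small disc about $w^*$, and $Z$ extends, a contradiction.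

Suppose $p(t)\to\infty$. Then $p$ has infinite length, $\rho\int_0^1|Z'(\ell(t))|\,dt=\infty$, so $|Z'(\ell(t_n))|\to\infty$ for some $t_n\to1$. Differentiating $g\circ Z=\exp$ gives
\[
g'(p(t_n))=\frac{e^{\ell(t_n)}}{Z'(\ell(t_n))}\to0,\qquad\text{while}\quad g(p(t_n))\to c\neq0 .
\]
This contradicts the second implication of \eqref{eq:shareL} for $v=0$ and $\eta<|c|$.

\emph{The possible $g$.} Now $Z$ is entire, $g\circ Z=\exp$ on $\mathbb{C}$, and $Z(\mathbb{C})\subset\Sigma$. If $Z(w_1)=Z(w_2)$, then $w_2=w_1+2\pi ik$ with $k\in\mathbb{Z}$. For $w$ near $w_1$ the points $Z(w)$ and $Z(w+2\pi ik)$ are near $Z(w_1)$, where $g$ is injective, and have the same image under $g$; so $Z(w)=Z(w+2\pi ik)$ near $w_1$, hence everywhere. Thus $Z$ identifies points only through the subgroup $G=\{k\in\mathbb{Z}:Z(\cdot+2\pi ik)=Z\}$ of $\mathbb{Z}$.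

If $G=\{0\}$, then $Z$ is an injective entire function, hence affine, and $g(z)=Ce^{\lambda z}$ with $C,\lambda\neq0$. At an $a$-point of $g$ we have $a=g'=\lambda a$, so $\lambda=1$.

If $G=m\mathbb{Z}$ with $m\ge1$, then $Z(w)=S(e^{w/m})$ with $S\colon\mathbb{C}\setminus\{0\}\to\mathbb{C}$ holomorphic and injective. The singularities $0$ and $\infty$ of $S$ are not essential: otherwise, by the Casorati--Weierstrass theorem, the image of a punctured neighborhood would meet the open image of a disc disjoint from it. So $S$ is rational. All but finitely many values have $\deg S$ distinct preimages, all in $\mathbb{C}\setminus\{0\}$, so $\deg S=1$. The pole of $S$ is $0$ or $\infty$, so $S(t)=\mu t^{\pm1}+\beta$ with $\mu\neq0$, and $g(S(t))=t^m$ gives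
\[
g(z)=C(z-\beta)^{k},\qquad C\neq0,\quad k=\pm m .
\]
This $g$ has $|k|$ distinct $a$-points, and at each of them $a=g'(z)=ka/(z-\beta)$, that is, $z=\beta+k$. So $|k|=1$. If $k=1$, then $g(\beta)=0\neq g'(\beta)$. If $k=-1$, then $g(\beta-1)=a$ gives $C=-a$, and at $z=\beta+1$ we find $g'=a$ but $g=-a\neq a$. Both contradict Lemma~\ref{lem:L}(d). So this case does not occur, and Proposition~\ref{prop:exp} is proved. \qed

\begin{remark}
The case $p(t)\to\infty$ is where sharing limit values gives more than sharing values. The function $g=1+\coth\zeta$ of Example~\ref{ex:coth} satisfies $g=v\Leftrightarrow g'=v$ for $v=0,1$, but not the uniform statement \eqref{eq:shareL}; its inverse $Z(w)=-\frac12\log(1-2e^{-w})$ tends to $\infty$ as $w\to\log2$.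
\end{remark}

\section{A curve along which $f'$ is close to $f$}\label{sec:curve}

Every $g\in\mathcal{L}$ is now an exponential $Ce^{\zeta}$, a finite constant, or $\infty$. The exponentials and the constants both accumulate at $0$ and at $\infty$, so nothing proved so far prevents $f$ from looking like an exponential in some places and like a constant in others. Where $|f|$ is of moderate size, however, the two behaviors are well separated.

\begin{lemma}\label{lem:dichotomy}
For $K>1$ and $\eta'>0$ there is $R>0$ such that $|z|>R$ and $1/K\le|f(z)|\le K$ imply $|f'(z)-f(z)|<\eta'$ or $|f'(z)|<\eta'$.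
\end{lemma}

\begin{proof}
Otherwise there is a sequence $z_n\to\infty$ of counterexamples with $f(z_n+\cdot)\to g\in\mathcal{L}$. Then $1/K\le|g(0)|\le K$, so $g$ is an exponential or a finite constant, and $g'(0)=g(0)$ or $g'(0)=0$. Since $f(z_n)\to g(0)$ and $f'(z_n)\to g'(0)$, one of the two inequalities holds for large $n$.
\end{proof}

Let $K>1$ with $1/K<|a|<K$. Put $\eta=1/(10K)$, let $R_K$ be the radius of Lemma~\ref{lem:dichotomy} for $\eta'=\eta$, and let
\begin{gather*}
A_K=\{|z|>R_K,\ 1/K\le|f(z)|\le K\},\\
E_K=\{z\in A_K:|f'(z)-f(z)|<\eta\},\qquad S_K=\{z\in A_K:|f'(z)|<\eta\}.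
\end{gather*}
The \emph{exponential part} $E_K$ and the \emph{slow part} $S_K$ cover $A_K$, and they are disjoint, since a common point would have $|f|<2\eta<1/K$. Both are relatively open in $A_K$, hence relatively closed in $A_K$, and hence in $\{|z|>R_K\}$, in which $A_K$ is closed. On $E_K$ we have $|f'/f-1|<\eta K=\frac1{10}$. If $\eta'\le\eta$, the alternative $|f'|<\eta'$ of Lemma~\ref{lem:dichotomy} is impossible on $E_K$; letting $\eta'\to0$ we obtain
\begin{equation}\label{eq:E}
f'(z)-f(z)\to0\qquad\text{as }z\to\infty,\ z\in E_K .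
\end{equation}

We want a curve to infinity inside $E_K$. A curve on which $|f|$ is constant cannot jump from $E_K$ to $S_K$, so we follow a level line of $|f|$. For $e^z$ the level lines are vertical; where $f'/f$ is close to $1$ they are nearly vertical, and so they escape to infinity. The next lemma is stated so that it can be used again in Section~\ref{sec:structure}.

\begin{lemma}\label{lem:flow}
Let $R>0$ and let $E$ be a relatively closed subset of $\{|z|>R\}$ such that
\begin{enumerate}
\item[(a)] $f\neq0,\infty$ and $|f'/f-1|<\frac1{10}$ on $E$;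
\item[(b)] every curve in $\{|z|>R\}$ that meets $E$ and on which $|f|$ is constant lies in $E$.
\end{enumerate}
Let $z^*\in E$ and let $z\colon(t_-,t_+)\to\mathbb{C}$ be the maximal solution of
\[
z'(t)=i\,\frac{f(z)}{f'(z)},\qquad z(0)=z^*,
\]
in the open set $V=\{|z|>R,\ f\neq0,\infty,\ f'\neq0\}\supset E$. Then:
\begin{enumerate}
\item[(i)] $f(z(t))=f(z^*)e^{it}$, $z(t)\in E$ and $|z'(t)-i|\le\frac19$; in particular $\operatorname{Im}z'\ge\frac89$ and $|\operatorname{Re}z'|\le\frac19$.
\item[(ii)] If $t_+<\infty$, then $|z(t)|\to R$ as $t\to t_+$; the same holds for $t_-$.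
\item[(iii)] Let $|z^*|>2R$. If $\operatorname{Im}z^*\ge0$, then $t_+=\infty$; if $\operatorname{Im}z^*\le0$, then $t_-=-\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $\frac{d}{dt}f(z(t))=f'(z)z'=if(z(t))$, which gives the formula. So $|f|$ is constant along the solution and $z(t)\in E$ by (b). By (a), $|z'-i|=|f/f'-1|=|1-f'/f|/|f'/f|\le\frac{1/10}{9/10}=\frac19$.

(ii) The speed is at most $\frac{10}9$, so $z(t)$ has a limit as $t\to t_+$, of modulus at least $R$. If the modulus were larger than $R$, the limit would lie in $E\subset V$, and the solution could be continued.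

(iii) Let $\operatorname{Im}z^*\ge0$ and $0\le t<t_+$. Then $|z^*+it|^2\ge|z^*|^2+t^2\ge\frac12(|z^*|+t)^2$ and $|z(t)-z^*-it|\le t/9$, so
\[
|z(t)|\ge\frac{|z^*|+t}{\sqrt2}-\frac t9\ge\frac{|z^*|}{\sqrt2}>\sqrt2\,R .
\]
By (ii), $t_+=\infty$. If $\operatorname{Im}z^*\le0$ and $t\le 0$, then again $|z^*+it|^2\ge|z^*|^2+t^2$, and the same estimate holds with $|t|$ in place of $t$.
\end{proof}

Call $\Gamma\subset\mathbb{C}$ a \emph{vertical arc} if $\Gamma=\{\gamma(y)+iy:y\ge Y_0\}$ or $\Gamma=\{\gamma(y)+iy:y\le Y_0\}$ with $\gamma$ real and continuous. It remains to find a starting point for the flow, and this is the only place where transcendence is needed.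

\begin{lemma}\label{lem:curve}
There are $z_n\to\infty$ with $f(z_n+\zeta)\to ae^{\zeta}$. For every $K>1$ with $1/K<|a|<K$ there is a vertical arc $\Gamma\subset E_K$ with $|f|=|a|$ on $\Gamma$.
\end{lemma}

\begin{proof}
If no sequence $z_n\to\infty$ had $f(z_n)\to a$, then $1/(f-a)$ would be bounded near $\infty$, and $f$ would be rational. So there are $z_n\to\infty$ with $f(z_n)\to a$ and $f(z_n+\cdot)\to g\in\mathcal{L}$. Then $g(0)=a$ and $g'(0)=a\neq0$ by Lemma~\ref{lem:L}(d), so $g$ is nonconstant and $g(\zeta)=ae^{\zeta}$ by Proposition~\ref{prop:exp}.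

By (F3) there are $z_n'=z_n+o(1)$ with $f(z_n')=a$, and $f'(z_n')\to a$ because $a$ is shared. For large $n$ the point $z^*=z_n'$ lies in $E_K$ and $|z^*|>2R_K$. Lemma~\ref{lem:flow} applies to $E=E_K$, $R=R_K$: we have checked (a), and a curve as in (b) lies in $A_K$, is connected, and meets $E_K$, so it does not meet $S_K$. By (iii) the solution exists on $[0,\infty)$ or on $(-\infty,0]$. Since $\operatorname{Im}z'\ge\frac89$, this half of the trajectory is a vertical arc, and $|f|=|a|$ on it by (i).
\end{proof}

\section{A Phragm\'en--Lindel\"of lemma}\label{sec:PL}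

In Section~\ref{sub:halfplane} the barrier was a negative power of $z$, defined by a branch of the argument with bounded range. About the regions that occur below we know only that they avoid a vertical arc. This is enough: outside the arc and a large rectangle there is a branch of the argument with range in an interval of length $3\pi$, so the power $z^{-1/4}$ serves.

\begin{lemma}\label{lem:PL}
Let $\Gamma$ be a vertical arc, $W\subset\mathbb{C}\setminus\Gamma$ open, $\rho>0$ and $A\in\mathbb{R}$. Let $u$ be subharmonic and bounded above on $W\cap\{|z|>\rho\}$, with $\limsup_{z\to\zeta,\,z\in W}u(z)\le A$ for each $\zeta\in\partial W$ with $|\zeta|>\rho$. Then $\limsup_{z\to\infty,\,z\in W}u(z)\le A$.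
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[->,gray] (-5.5,0)--(5.5,0);
\draw[->,gray] (0,-2.6)--(0,4.2);
\filldraw[fill=gray!25] (-2,-1.2) rectangle (2,1.2);
\draw[very thick] plot[smooth] coordinates {(0.8,1.2) (1.3,1.8) (0.3,2.4) (-0.8,3.0) (0.2,3.6) (0.9,4.1)};
\node at (-1,-0.6) {$B$};
\node at (1.5,3.9) {$\Gamma_Y$};
\node at (3.7,2.2) {$P_+:\ 0\le\vartheta\le\pi$};
\node at (-3.7,2.2) {$P_-:\ -2\pi\le\vartheta\le-\pi$};
\node at (2.6,-2.1) {$y<0:\ -\pi<\vartheta<0$};
\end{tikzpicture}
\caption{The domain $D$, the complement of a rectangle $B$ and of a vertical arc $\Gamma_Y$ that starts on the top side of $B$. The arc splits the part of $D$ in the closed upper half-plane into $P_-$ and $P_+$, and $D$ carries a continuous branch $\vartheta$ of the argument with values in $[-2\pi,\pi]$.}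
\label{fig:barrier}
\end{figure}

\begin{proof}
After the reflection $z\mapsto\bar z$, which preserves subharmonicity, we may assume $\Gamma=\{\gamma(y)+iy:y\ge Y_0\}$. Let $u\le A_1$ with $A_1>A$. Choose $Y>\max(Y_0,\rho,1)$ and $X>\max(\rho,1,|\gamma(Y)|)$, and put
\[
B=[-X,X]\times[-Y,Y],\qquad\Gamma_Y=\Gamma\cap\{y\ge Y\},\qquad D=\mathbb{C}\setminus(B\cup\Gamma_Y);
\]
see Figure~\ref{fig:barrier}. The set $D\cap\{y\ge0\}$ is the disjoint union of
\begin{align*}
P_+&=\{x>X,\ 0\le y\le Y\}\cup\{x>\gamma(y),\ y>Y\},\\
P_-&=\{x<-X,\ 0\le y\le Y\}\cup\{x<\gamma(y),\ y>Y\},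
\end{align*}
and both are relatively open in it; at height $y=Y$ this uses the continuity of $\gamma$ and $|\gamma(Y)|<X$. With $\operatorname{Arg}\in(-\pi,\pi]$ put $\vartheta=\operatorname{Arg}z$ on $P_+$ and on $D\cap\{y<0\}$, and $\vartheta=\operatorname{Arg}z-2\pi$ on $P_-$. Then $\vartheta$ is continuous on $P_+$, on $P_-$ and on $D\cap\{y<0\}$. The real points of $D$ with $x>X$ lie in $P_+$, where $\vartheta=0$, and those with $x<-X$ lie in $P_-$, where $\vartheta=-\pi$; these are the limits of $\operatorname{Arg}$ from below. So $\vartheta$ is a continuous branch of the argument on $D$ with $-2\pi\le\vartheta\le\pi$, and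
\[
\omega(z)=\operatorname{Re}\bigl(e^{-i\pi/8}z^{-1/4}\bigr)=|z|^{-1/4}\cos\frac{\vartheta(z)+\pi/2}{4}
\]
is harmonic on $D$. Since $|\vartheta+\pi/2|\le\frac{3\pi}2$, we have $|z|^{-1/4}\cos\frac{3\pi}8\le\omega(z)\le|z|^{-1/4}$. Hence $\omega>0$, $\omega\to0$ at $\infty$, and at every point of $\partial B$ the lower limit of $\omega$ is at least $c_0=(X^2+Y^2)^{-1/8}\cos\frac{3\pi}8$.

Let $W'=W\setminus B$, an open subset of $D$ on which $|z|>\max(\rho,1)$. For $\varepsilon>0$ the function
\[
u_\varepsilon=u-A-\frac{A_1-A}{c_0}\,\omega-\varepsilon\log|z|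
\]
is subharmonic on $W'$. A finite boundary point $\zeta$ of $W'$ lies on $\partial B$, where $\limsup u_\varepsilon\le A_1-A-(A_1-A)=0$, or in $\partial W\setminus B$, where $|\zeta|>\rho$ and $\limsup u_\varepsilon\le0$ by hypothesis. At $\infty$, $u_\varepsilon\le A_1-A-\varepsilon\log|z|\to-\infty$. So $u_\varepsilon\le0$ by the maximum principle. Letting $\varepsilon\to0$ gives $u\le A+\frac{A_1-A}{c_0}\omega$ on $W'$, and the right side tends to $A$ at $\infty$.
\end{proof}

Without the arc the lemma is false: for $W=\mathbb{C}$, $u\equiv0$, $A=-1$ the boundary condition is empty. The arc is what makes the influence of a bounded part of the plane die out at infinity.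

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

\subsection{Finite constants}

We imitate Section~\ref{sub:halfplane} on the complement $U$ of the exponential part $E_K$, on whose boundary $f'-f\to0$ by \eqref{eq:E}. The function $f'-f$ need not be bounded on $U$, where $f$ may be large. But $|f'|\le M(1+|f|^2)$, so division by a quadratic expression in $f$ helps, and $(f-a)^2$ is the right one: points where $f$ is close to $a$ belong to $E_K$.

\begin{lemma}\label{lem:const}
If $\kappa\in\mathcal{L}$ is a finite constant, then $\kappa=0$.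
\end{lemma}

\begin{proof}
Suppose $\kappa\neq0$. By Lemma~\ref{lem:L}(e), $\kappa\neq a$ (and $b\neq0$), and there are $z_n\to\infty$ with $f(z_n)\to\kappa$, $f'(z_n)\to0$. Choose $K>1$ with $1/K<|a|,|\kappa|<K$, let $\eta,R_K,E_K,S_K$ be as in Section~\ref{sec:curve}, and let $\Gamma\subset E_K$ be the arc of Lemma~\ref{lem:curve}. The set $U=\{|z|>R_K\}\setminus E_K$ is open and disjoint from $\Gamma$, and $\partial U\cap\{|z|>R_K\}\subset E_K$.

Apply \eqref{eq:share} with $v=a$ and $\eta/2$, and decrease $\delta$ so that $\delta\le\eta/2$ and $|s-a|<\delta$ implies $1/K\le|s|\le K$. This gives $\delta>0$ and $R\ge R_K$ such that $|z|>R$ and $|f(z)-a|<\delta$ imply $z\in A_K$ and $|f'(z)-f(z)|<\eta$, that is, $z\in E_K$. Hence $|f-a|\ge\delta$ on $U'=U\cap\{|z|>R\}$ and, by continuity, at the points $\zeta\in\partial U$ with $|\zeta|>R$.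

On $U'$ the function $q=1/(f-a)$ is holomorphic with $|q|\le1/\delta$. Off the poles of $f$,
\[
|q'|=\frac{|f'|}{|f-a|^2}\le M\,\frac{1+|f|^2}{|f-a|^2},
\]
which is bounded where $|f-a|\ge\delta$; by continuity $q'$ is bounded on all of $U'$. Therefore
\[
\Phi=\frac{f'-f}{(f-a)^2}=-q'-q-aq^2
\]
is holomorphic and bounded on $U'$. At a point $\zeta\in\partial U$ with $|\zeta|>R$, which lies in $E_K$, the value $f(\zeta)$ is finite, $\Phi$ is continuous, and $|\Phi(\zeta)|\le|f'(\zeta)-f(\zeta)|/\delta^2$. Given $A\in\mathbb{R}$, by \eqref{eq:E} there is $\rho\ge R$ with $\log|\Phi(\zeta)|\le A$ for $\zeta\in\partial U$, $|\zeta|>\rho$. Lemma~\ref{lem:PL} with $W=U$ and $u=\log|\Phi|$ gives $\limsup\log|\Phi|\le A$ as $z\to\infty$ in $U$. As $A$ is arbitrary, $\Phi\to0$ as $z\to\infty$ in $U$. But $z_n\in S_K\subset U$ for large $n$, and $\Phi(z_n)\to-\kappa/(\kappa-a)^2\neq0$, a contradiction.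
\end{proof}

Proposition~\ref{prop:exp} and Lemma~\ref{lem:const} give
\begin{equation}\label{eq:Lfinal}
\mathcal{L}\subset\{Ce^{\zeta}:C\in\mathbb{C}\}\cup\{\infty\},
\end{equation}
which is the second assertion of Theorem~\ref{thm:main}. It follows that
\begin{equation}\label{eq:finite}
z_n\to\infty,\quad f(z_n)\to v\in\mathbb{C}\quad\Longrightarrow\quad f(z_n+\zeta)\to ve^{\zeta}\ \text{ and }\ f'(z_n)\to v ,
\end{equation}
because every subsequence has a further subsequence with $f(z_n+\cdot)\to g\in\mathcal{L}$ and $g(0)=v$, so that $g=ve^{\zeta}$ and $g'(0)=v$.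

\subsection{The value $\infty$}

If $f(z_n)\to\infty$, then by \eqref{eq:Lfinal} the translates tend to the constant $\infty$, which carries no information on $f'$. We argue globally again, now on the set where $|f|$ is large. On its boundary $f'\approx f$ is large by \eqref{eq:finite}. Inside, $f$ is far from $a$, so $f'$ stays away from $a$, and $1/(f'-a)$ is the bounded function we need.

\begin{lemma}\label{lem:infty}
If $z_n\to\infty$ and $f(z_n)\to\infty$, then $f'(z_n)\to\infty$.
\end{lemma}

\begin{proof}
Let $\Gamma$ be an arc from Lemma~\ref{lem:curve}, so $|f|=|a|$ on $\Gamma$. By \eqref{eq:share} there are $\delta,R>0$ such that $|z|>R$ and $|f'(z)-a|<\delta$ imply $|f(z)-a|<1$. Let $N>|a|+2$ and $W_N=\{|f|>N\}$, poles included. This set is open and disjoint from $\Gamma$. On $W_N\cap\{|z|>R\}$ we have $|f-a|>1$, hence $|f'-a|\ge\delta$; so $1/(f'-a)$ is holomorphic and bounded there, and $u=-\log|f'-a|$ is subharmonic and bounded above.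

On $\partial W_N$ we have $|f|=N$. Every sequence $\zeta_k\to\infty$ in $\partial W_N$ has a subsequence along which $f(\zeta_k)$ converges in $\mathbb{C}$, so \eqref{eq:finite} shows that $f'-f\to0$ as $\zeta\to\infty$ in $\partial W_N$. Thus there is $\rho\ge R$ with $|f'(\zeta)-a|\ge N-|a|-1$ for $\zeta\in\partial W_N$, $|\zeta|>\rho$, and $u$ is continuous at these points. Lemma~\ref{lem:PL} gives $\limsup u\le-\log(N-|a|-1)$ as $z\to\infty$ in $W_N$. Since $z_n\in W_N$ for large $n$, we get $\liminf|f'(z_n)-a|\ge N-|a|-1$, and $N$ is arbitrary.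
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
By \eqref{eq:finite} and Lemma~\ref{lem:infty}, $f(z_n)\to v$ implies $f'(z_n)\to v$ for every $v\in\widehat{\mathbb{C}}$. Conversely, let $f'(z_n)\to v$. Every subsequence has a further subsequence with $f(z_n)\to s\in\widehat{\mathbb{C}}$; along it $f'(z_n)\to s$, so $s=v$. Hence $f(z_n)\to v$.
\end{proof}

\begin{remark}
Both lemmas of this section fail for rational functions, for which there is no arc $\Gamma$. For $\kappa\neq0$ the function $\kappa+1/z$ shares every finite $v\notin\{0,\kappa\}$ vacuously and has $\mathcal{L}=\{\kappa\}$; the function $z$ of Example~\ref{ex:rational} violates Lemma~\ref{lem:infty}.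
\end{remark}

\section{The level set $|f|=1$ and the growth of $f$}\label{sec:structure}

We prove Theorem~\ref{thm:structure}. Part (1) is Theorem~\ref{thm:main} combined with Lemma~\ref{lem:chordal}.

\subsection{Proof of part (2)}

By \eqref{eq:finite}, applied to convergent subsequences of $f(z_n)$, we have $f'/f\to1$ as $z\to\infty$ in $\Lambda$. Choose $R>0$ with $|f'/f-1|<\frac1{10}$ on $E=\Lambda\cap\{|z|>R\}$. This set satisfies the hypotheses of Lemma~\ref{lem:flow}, and ``the flow'' below is the flow of that lemma. The flow shows that $\Lambda$ is made of nearly vertical curves; the point is to show that there is exactly one going up and one going down.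

\emph{Step 1: horizontal lines.} Let $|y|>R$. The function $x\mapsto\log|f(x+iy)|$ is continuous from $\mathbb{R}$ to $[-\infty,\infty]$, and at each zero it is differentiable with derivative $\operatorname{Re}(f'/f)>0$. So the zeros are isolated, and the sign changes from $-$ to $+$ at each. Between two consecutive zeros the function would pass from positive to negative values and vanish again. Hence the line at height $y$ meets $\Lambda$ at most once, and if it does, then $|f|<1$ on the line to the left of the intersection and $|f|>1$ to the right.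

\emph{Step 2: graphs.} Suppose $z_0\in\Lambda$ has $\operatorname{Im}z_0>R$, and let $z(t)$ be the flow from $z_0$. For $t\ge0$ we have $|z(t)|\ge\operatorname{Im}z(t)\ge\operatorname{Im}z_0+\frac89t$, so $t_+=\infty$ by Lemma~\ref{lem:flow}(ii), and every height above $\operatorname{Im}z_0$ is reached. Let $R<y_1<\operatorname{Im}z_0$. If $\operatorname{Im}z(t)>y_1$ on $(t_-,0]$, then $t_-=-\infty$ by (ii), which is incompatible with $\operatorname{Im}z'\ge\frac89$; so the height $y_1$ is reached. By Step~1, $\Lambda\cap\{y>R\}$ is the part of this trajectory above height $R$. It is a graph $x=\alpha(y)$, $y>R$, with $\alpha\in C^1$ and $\alpha'=\operatorname{Re}z'/\operatorname{Im}z'$. Thus $|\alpha'|\le\frac18$, so $\alpha$ is bounded on $(R,R']$ for each $R'>R$; and $\alpha'(y)\to0$ as $y\to\infty$, because $z'=if/f'\to i$. Reversing time, if $\Lambda$ meets $\{y<-R\}$, then $\Lambda\cap\{y<-R\}$ is a graph $x=\alpha(y)$, $y<-R$, with the same properties. We call these the upper and the lower graph.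

\emph{Step 3: the strip $|y|\le R$.} Let $z_1\in\Lambda$ with $|\operatorname{Im}z_1|\le R$ and $|\operatorname{Re}z_1|>4R$. For $|t|\le3R$ the flow from $z_1$ moves horizontally by at most $R/3$, so $|z(t)|>4R-R/3$; by Lemma~\ref{lem:flow}(ii) it exists on $[-3R,3R]$. It moves vertically by at least $\frac83R$ in each time direction, so it reaches heights $\ge\frac53R$ and $\le-\frac53R$. Hence, if such a point $z_1$ exists, both graphs exist. Moreover the flow passes through $\alpha(\frac32R)+\frac32iR$, so $|\operatorname{Re}z_1|\le|\alpha(\frac32R)|+\frac R3$. Therefore $\Lambda\cap\{|y|\le R\}$ is bounded.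

\emph{Step 4: both graphs exist.} By Lemma~\ref{lem:curve} there are $z_n\to\infty$ with $f(z_n+\zeta)\to ae^{\zeta}$, and by (F3) $f$ takes the value $a/|a|$ at points $z_n-\log|a|+o(1)$. So $\Lambda$ is unbounded, and by Step~3 it meets $\{|y|>R\}$: at least one graph exists. Suppose that the upper graph exists and the lower does not. Then $\Lambda\cap\{y<-R\}=\emptyset$, and by Step~3 $\Lambda$ has no point with $|y|\le R$, $|x|>4R$. Fix $y_0>R$ and $X_0>\max\bigl(4R,\sup_{R<y\le y_0}|\alpha(y)|\bigr)$, and consider the polygonal path with vertices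
\[
X_0+iy_0,\qquad X_0-2iR,\qquad-X_0-2iR,\qquad-X_0+iy_0 .
\]
It avoids $\Lambda$: its points with $y<-R$ do so by assumption, those with $|y|\le R$ have $|x|=X_0>4R$, and those with $R<y\le y_0$ have $|x|=X_0>|\alpha(y)|$. So $|f|-1$ has the same sign at both endpoints. But $-X_0<\alpha(y_0)<X_0$, and Step~1 gives opposite signs. If only the lower graph exists, the mirror image of the path in the real axis gives the same contradiction.

\emph{Step 5: the two sides.} Choose $Y>R$, and $X$ larger than $|\operatorname{Re}z|$ for all $z\in\Lambda\cap\{|y|\le R\}$ and larger than $\sup_{R<|y|\le Y}|\alpha(y)|$. Then $\Lambda\cap\{|y|\le Y\}\subset B=[-X,X]\times[-Y,Y]$, so $\Lambda\setminus B$ consists of the two curves in the theorem, and $\mathbb{C}\setminus(B\cup\Lambda)=\Omega_-\cup\Omega_+$. At heights $|y|>Y$, Step~1 gives $|f|<1$ on $\Omega_-$ and $|f|>1$ on $\Omega_+$. A point $x+iy$ with $x<-X$, $|y|\le Y$ is joined to $x+i(Y+\varepsilon)$ by a vertical segment, which lies in $\Omega_-$ for small $\varepsilon>0$ since $x<\alpha(Y)$; so $|f|<1$ at this point too. The same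 segments work in $\Omega_+$.

\emph{Step 6: limits far from $\Lambda$.} Let $z_n\to\infty$ with $\operatorname{dist}(z_n,\Lambda)\to\infty$, and let $f(z_n)\to v\in\widehat{\mathbb{C}}$ along a subsequence. If $v\neq0,\infty$, then $f(z_n+\zeta)\to ve^{\zeta}$ by \eqref{eq:finite}; the limit takes the value $v/|v|$ at $-\log|v|$, so by (F3) $\Lambda$ has points at bounded distance from $z_n$, a contradiction. Hence $v\in\{0,\infty\}$. If $z_n\in\Omega_-$, then $|v|\le1$ and $v=0$; if $z_n\in\Omega_+$, then $|v|\ge1$ and $v=\infty$. This proves (2).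

\subsection{Proof of part (3)}

For a meromorphic $F$ let $n(t,F)$ be the number of poles in $|z|\le t$, with multiplicity, and
\begin{gather*}
N(r,F)=\int_0^r\frac{n(t,F)-n(0,F)}t\,dt+n(0,F)\log r,\\
T(r,F)=\frac1{2\pi}\int_0^{2\pi}\log^+|F(re^{i\phi})|\,d\phi+N(r,F).
\end{gather*}
By Jensen's formula $T(r,F)-T(r,1/F)$ is constant. Cartan's identity states that, if $F(0)\neq\infty$,
\[
T(r,F)=\frac1{2\pi}\int_0^{2\pi}N\Bigl(r,\frac1{F-e^{i\theta}}\Bigr)d\theta+\log^+|F(0)| .
\]
It expresses the characteristic through the solutions of $F=e^{i\theta}$, and for $f$ these lie on $\Lambda$, which we know. Let $\nu(t,\theta)=n(t,1/(f-e^{i\theta}))$ be the number of solutions of $f=e^{i\theta}$ in $|z|\le t$. Subtract the identity at radius $1$ from the identity at radius $r$, and use $N(r,F)-N(1,F)=\int_1^rn(t,F)\,dt/t$: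
\begin{equation}\label{eq:cartan}
T(r,f)=\frac1{2\pi}\int_0^{2\pi}\!\!\int_1^r\frac{\nu(t,\theta)}t\,dt\,d\theta+O(1).
\end{equation}
If $f(0)=\infty$, we apply the identity to $1/f$, which replaces $\theta$ by $-\theta$ in $\nu$, and obtain \eqref{eq:cartan} again.

We show that $\nu(r,\theta)=r/\pi+o(r)$ uniformly in $\theta$. On a compact set the number of solutions of $f=s$, with multiplicity, is bounded uniformly in $s$: each point has a neighborhood in which $f$ takes every value at most as often as its local degree at the point, and finitely many such neighborhoods cover the set. So the solutions in $B$ contribute $O(1)$. The others lie on the two curves and are simple, as $f'\neq0$ there. The flow from $\alpha(Y)+iY$ parametrizes the upper curve injectively by $t>0$, with $f(z(t))=e^{i(t+t_0)}$ for a real constant $t_0$, and $z'(t)\to i$, so $|z(t)|/t\to1$. Given $\varepsilon\in(0,1)$, choose $t_\varepsilon$ with $(1-\varepsilon)t\le|z(t)|\le(1+\varepsilon)t$ for $t\ge t_\varepsilon$. Then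
\[
\Bigl[t_\varepsilon,\frac r{1+\varepsilon}\Bigr]\subset\{t>0:|z(t)|\le r\}\subset\Bigl(0,\max\Bigl(t_\varepsilon,\frac r{1-\varepsilon}\Bigr)\Bigr].
\]
The solutions of $f=e^{i\theta}$ correspond to $t\in\theta-t_0+2\pi\mathbb{Z}$, and the number of such $t$ in an interval of length $l$ differs from $l/2\pi$ by at most $1$. So the upper curve contributes $r/2\pi+o(r)$, uniformly in $\theta$. The lower curve is parametrized by the flow from $\alpha(-Y)-iY$ for $t<0$, with $|z(t)|/|t|\to1$, and contributes the same amount.

Thus $\nu(t,\theta)/t\to1/\pi$ uniformly in $\theta$ as $t\to\infty$, and $\nu(t,\theta)/t$ is bounded uniformly in $\theta$ on bounded subintervals of $[1,\infty)$. Inserting this in \eqref{eq:cartan} gives $T(r,f)=r/\pi+o(r)$, and Theorem~\ref{thm:structure} is proved. \qed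

\begin{thebibliography}{9}

\bibitem{SS}
Andreas Sauer, Andreas Schweizer, \emph{Rational functions that share finite values with their first derivative}, arXiv:2509.08517 (2025).

\bibitem{Zalcman}
Zalcman, Amer.\ Math.\ Monthly 82 (1975).

\end{thebibliography}
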